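\title{A counterexample to a Hikita--Nakajima type conjecture for distinguished nilpotent orbits}

\begin{abstract}
A nilpotent element $e^\vee$ of the Langlands dual Lie algebra gives rise to two algebras over $\mathbb{C}[\hbar]$: an invariant part of the $\mathbb{C}^\times$-equivariant cohomology of its Springer fiber, and the Cartan subquotient of the canonical quantization of the refined Barbasch--Vogan dual cover. A conjecture posed by Hoang, Krylov and Matvieievskyi predicts that for distinguished $e^\vee$ they become isomorphic after inverting $\hbar$. We show that this fails for $G=\mathrm{Sp}_8$, $e^\vee\in\mathfrak{so}_9$ of Jordan type $[5,3,1]$, and every cocharacter in an explicit open cone. At $\hbar=1$ the cohomological side has at most three non-reduced local factors, while an isomorphism would force at least four; the four come from explicit logarithmic highest weight vectors of a quantum Hamiltonian reduction of a Weyl algebra by $\mathrm{SO}_4$. The source of the failure is that the Cartan subquotient, as an algebra over $S(\mathfrak{h})$, changes across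 a wall inside a Weyl chamber.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The conjecture}\label{sec:conj}

Let $G$ be a connected complex reductive group with Lie algebra $\mathfrak{g}$, let $G^\vee$ be its Langlands dual group with Lie algebra $\mathfrak{g}^\vee$, and let $e^\vee\in\mathfrak{g}^\vee$ be a nilpotent element with orbit $\mathbb{O}^\vee=G^\vee e^\vee$. Recall that $e^\vee$ is \emph{distinguished} if it lies in no proper Levi subalgebra. Two algebras are attached to $e^\vee$, one built from $G^\vee$ and one built from $G$.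

\medskip\noindent\emph{The cohomological side.} Let $\mathcal{B}_{e^\vee}$ be the Springer fiber, the variety of Borel subalgebras of $\mathfrak{g}^\vee$ that contain $e^\vee$. Fix an $\mathfrak{sl}_2$-triple through $e^\vee$ and the corresponding cocharacter $\gamma:\mathbb{C}^\times\to G^\vee$, so that $\mathrm{Ad}(\gamma(t))e^\vee=t^2e^\vee$. Then $\mathbb{C}^\times$ acts on $\mathcal{B}_{e^\vee}$ through $\gamma$, and $H^*_{\mathbb{C}^\times}(\mathcal{B}_{e^\vee})$ is an algebra over $H^*_{\mathbb{C}^\times}(\mathrm{pt})=\mathbb{C}[\hbar]$; all cohomology has complex coefficients unless indicated. The component group $A^\vee$ of the centralizer of $e^\vee$ in $G^\vee$ is also the component group of the centralizer $Z$ of the triple. Since $Z$ commutes with $\gamma$ and $Z^\circ$ acts trivially on cohomology, $A^\vee$ acts on $H^*_{\mathbb{C}^\times}(\mathcal{B}_{e^\vee})$. Let $\bar{A}(\mathbb{O}^\vee)$ be Lusztig's canonical quotient of $A^\vee$ (the one property of it that we need is recalled in Section~\ref{sec:orbit}) and let $A'$ be the kernel of $A^\vee\to\bar{A}(\mathbb{O}^\vee)$.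 Then $\bar{A}(\mathbb{O}^\vee)$ acts on $H^*_{\mathbb{C}^\times}(\mathcal{B}_{e^\vee})^{A'}$.

\medskip\noindent\emph{The quantized side.} Let $D(\mathbb{O}^\vee)\subset\mathfrak{g}$ be the Barbasch--Vogan dual orbit, and let $\widetilde{D}(\mathbb{O}^\vee)$ be the $G$-equivariant cover of $D(\mathbb{O}^\vee)$ given by the refined duality of Losev, Mason-Brown and Matvieievskyi. It is known that the group of deck transformations of $\widetilde{D}(\mathbb{O}^\vee)\to D(\mathbb{O}^\vee)$ is isomorphic to $\bar{A}(\mathbb{O}^\vee)$; this is the only property of the refined duality that we use. The variety $X=\operatorname{Spec}\mathbb{C}[\widetilde{D}(\mathbb{O}^\vee)]$ is a conical symplectic singularity: it is normal and affine, the symplectic form on its smooth locus extends to a regular $2$-form on a resolution, and $\mathbb{C}[X]$ is graded by nonnegative integers with $\mathbb{C}[X]_0=\mathbb{C}$. The grading comes from the lift of the action $a\mapsto t^2a$ on $D(\mathbb{O}^\vee)$, and the Poisson bracket has degree $-2$. The groups $G$ and $\bar{A}(\mathbb{O}^\vee)$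 act on $X$ and commute with each other and with the grading.

A \emph{graded quantization} of $\mathbb{C}[X]$ is a graded $\mathbb{C}[\hbar]$-algebra $\mathcal{A}_\hbar$, free over $\mathbb{C}[\hbar]$, with $\deg\hbar=2$, together with an isomorphism $\mathcal{A}_\hbar/(\hbar)\simeq\mathbb{C}[X]$ of graded algebras under which $\hbar^{-1}[a,b]$ reduces to the Poisson bracket. Setting $\hbar=1$ gives a \emph{filtered quantization}: a filtered algebra $\mathcal{A}=\bigcup_n\mathcal{A}_{\le n}$ with $[\mathcal{A}_{\le m},\mathcal{A}_{\le n}]\subset\mathcal{A}_{\le m+n-2}$ and an isomorphism $\operatorname{gr}\mathcal{A}\simeq\mathbb{C}[X]$ of graded Poisson algebras. Let $\mathcal{A}_\hbar(X)$ be the canonical quantization, the one with period $0$; the actions of $G$ and $\bar{A}(\mathbb{O}^\vee)$ lift to it. We do not need the definition of the period, because in our example the quantization is unique.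

A cocharacter $\nu:\mathbb{C}^\times\to T$ of a maximal torus $T\subset G$ defines a second grading $\mathcal{A}_\hbar(X)=\bigoplus_{i\in\mathbb{Z}}\mathcal{A}_\hbar(X)^i$, in which $\hbar$ has degree $0$. For any $\mathbb{Z}$-graded algebra $\mathcal{A}=\bigoplus_i\mathcal{A}^i$ the subspace $\sum_{i>0}\mathcal{A}^{-i}\mathcal{A}^i$ is a two-sided ideal of $\mathcal{A}^0$, and the \emph{Cartan subquotient} is the algebra
\[
\mathcal{C}(\mathcal{A})=\mathcal{A}^0\Big/\sum_{i>0}\mathcal{A}^{-i}\mathcal{A}^{i}.
\]
We write $\mathcal{C}_\nu$ when the grading comes from $\nu$. The following conjecture was posed in \cite{HKM}.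

\medskip\noindent\textbf{Conjecture.} \emph{Let $e^\vee$ be distinguished and let $\nu$ be generic. Then there is an isomorphism of $\mathbb{C}[\hbar^{\pm1}]$-algebras
\[
H^*_{\mathbb{C}^\times}(\mathcal{B}_{e^\vee})^{A'}\otimes_{\mathbb{C}[\hbar]}\mathbb{C}[\hbar^{\pm1}]\simeq\mathcal{C}_\nu(\mathcal{A}_\hbar(X))\otimes_{\mathbb{C}[\hbar]}\mathbb{C}[\hbar^{\pm1}]
\]
that is compatible with the actions of $\bar{A}(\mathbb{O}^\vee)$.}

\medskip
Both sides are algebras of fixed points. On the left, inverting $\hbar$ replaces $\mathcal{B}_{e^\vee}$ by its locus of $\gamma$-fixed points. On the right, if $\mathcal{A}=\mathbb{C}[X]$ is commutative, then $\mathcal{C}_\nu(\mathcal{A})$ is the quotient of $\mathbb{C}[X]$ by the ideal generated by all homogeneous elements of nonzero $\nu$-degree, that is, the coordinate ring of the fixed point scheme $X^\nu$; for a noncommutative $\mathcal{A}$ it is the algebra that acts on highest weight vectors (Lemma~\ref{lem:singular}). In the simplest case, $e^\vee$ regular, the Springer fiber is a point, $D(\mathbb{O}^\vee)=\{0\}$, and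 both sides are $\mathbb{C}[\hbar^{\pm1}]$.

The left side does not involve $\nu$, so the conjecture predicts that the right side does not depend on the generic cocharacter. This is easy to prove when the quantization is generated by $\mathfrak{g}$ (Proposition~\ref{prop:chamber}), and one may guess that it always holds. But the coordinate ring of a nontrivial cover has further generators, and their weights may cut a Weyl chamber into smaller cones. This is what happens in our example.

\subsection{Results}\label{sec:results}

From now on, unless stated otherwise, $G=\mathrm{Sp}_8$, $G^\vee=\mathrm{SO}_9$, and $e^\vee\in\mathfrak{so}_9$ has Jordan type $[5,3,1]$; this element is distinguished (Section~\ref{sec:springer}). Let $T$ be the standard maximal torus of $\mathrm{Sp}_8$, let $\mathfrak{h}$ be its Lie algebra, let $\pm\varepsilon_1,\dots,\pm\varepsilon_4$ be the weights of $\mathbb{C}^8$, and write cocharacters as $\nu=(\nu_1,\dots,\nu_4)$ with $\nu_i=\nu(\varepsilon_i)$. Put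
\[
\mathcal{K}=\{\nu:\ \nu_2>\nu_3>\nu_4>0,\ \ \nu_1>\nu_2+\nu_3+\nu_4\}.
\]
This is a nonempty open cone inside the dominant Weyl chamber; it contains $(8,4,2,1)$. Its integral points are Zariski dense, so $\mathcal{K}$ contains generic cocharacters in any sense of ``generic'' that means avoiding finitely many hyperplanes. For instance, $(8,4,2,1)$ vanishes on no root and on no nonzero weight of $\Lambda^4\mathbb{C}^8$, and these are the nonzero weights of the generators of $\mathbb{C}[X]$ found below.

\begin{theorem}\label{thm:A}
Let $G=\mathrm{Sp}_8$, let $e^\vee\in\mathfrak{so}_9$ be of type $[5,3,1]$, and let $\nu\in\mathcal{K}$. For every subgroup $A''\subset A^\vee$, in particular for $A''=A'$, the algebras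
\[
H^*_{\mathbb{C}^\times}(\mathcal{B}_{e^\vee})^{A''}\otimes_{\mathbb{C}[\hbar]}\mathbb{C}[\hbar^{\pm1}]\qquad\text{and}\qquad\mathcal{C}_\nu(\mathcal{A}_\hbar(X))\otimes_{\mathbb{C}[\hbar]}\mathbb{C}[\hbar^{\pm1}]
\]
are not isomorphic as $\mathbb{C}[\hbar^{\pm1}]$-algebras, even if compatibility with $\bar{A}(\mathbb{O}^\vee)$ is dropped. Hence the conjecture, which is stated for all generic $\nu$, is false.
\end{theorem}

The action of $\mathfrak{g}$ on $\mathcal{A}=\mathcal{A}_\hbar(X)/(\hbar-1)$ is inner: there is a Lie algebra homomorphism $\varphi:\mathfrak{g}\to\mathcal{A}$ such that $\xi$ acts by $[\varphi(\xi),\cdot\,]$ (Section~\ref{sec:algebra}). It is unique, because $\varphi([\xi,\eta])=[\varphi(\xi),\varphi(\eta)]$ is unchanged when central elements are added to $\varphi(\xi)$ and $\varphi(\eta)$, and $\mathfrak{g}=[\mathfrak{g},\mathfrak{g}]$. It gives a homomorphism from $S(\mathfrak{h})=U(\mathfrak{h})$ to $\mathcal{C}_\nu(\mathcal{A}_\hbar(X))|_{\hbar=1}$. Let $J_\nu\subset S(\mathfrak{h})$ be its kernel.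

\begin{theorem}\label{thm:B}
Let $\nu\in\mathcal{K}$, and let $\nu^\circ$ satisfy $\nu^\circ_1>\nu^\circ_2>\nu^\circ_3>\nu^\circ_4>0$ and $\nu^\circ_1<\nu^\circ_2+\nu^\circ_3+\nu^\circ_4$. Then $J_\nu\ne J_{\nu^\circ}$, although $\nu$ and $\nu^\circ$ lie in the same Weyl chamber.
\end{theorem}

Thus the Cartan subquotient, as an $S(\mathfrak{h})$-algebra, changes across the wall $\nu_1=\nu_2+\nu_3+\nu_4$. This wall is not a root hyperplane. It comes from the weights of those generators of $\mathbb{C}[X]$ that form a quotient of $\Lambda^4\mathbb{C}^8$ and on which the deck transformation acts by $-1$. We make no claim on whether the conjectured isomorphism holds for $\nu^\circ$ as in Theorem~\ref{thm:B}.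

\subsection{Plan of the proof}

An abstract isomorphism of algebras has to be excluded by an invariant. A finite-dimensional commutative $\mathbb{C}$-algebra is, in a unique way, a product of local algebras, and a local factor is reduced exactly when it equals $\mathbb{C}$. Our invariant is the number of non-reduced local factors at $\hbar=1$. Section~\ref{sec:cartan} explains how modules detect such factors in a Cartan subquotient and works out a model case. Section~\ref{sec:springer} bounds the invariant on the left by three. Section~\ref{sec:X} identifies $X$ with a Hamiltonian reduction by $\mathrm{SO}_4$ and shows that its quantization is unique, so that Section~\ref{sec:algebra} may replace $\mathcal{A}_\hbar(X)$ by an explicit algebra of differential operators. Sections~\ref{sec:gram} and~\ref{sec:thick} construct four logarithmic highest weight vectors, and Section~\ref{sec:proofs} proves the theorems.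

\section{Cartan subquotients and thick singular vectors}\label{sec:cartan}

First we remove $\hbar$. Let $\mathcal{A}=\mathcal{A}_\hbar/(\hbar-1)$. Since $\hbar$ has $\nu$-degree $0$, we have $\mathcal{A}^i=\mathcal{A}_\hbar^i/(\hbar-1)\mathcal{A}_\hbar^i$. Hence $\mathcal{C}_\nu(\mathcal{A}_\hbar)/(\hbar-1)$ and $\mathcal{C}_\nu(\mathcal{A})$ are both the quotient of $\mathcal{A}_\hbar^0$ by $(\hbar-1)\mathcal{A}^0_\hbar+\sum_{i>0}\mathcal{A}_\hbar^{-i}\mathcal{A}_\hbar^i$, and
\begin{equation}\label{eq:spec}
\big(\mathcal{C}_\nu(\mathcal{A}_\hbar)\otimes_{\mathbb{C}[\hbar]}\mathbb{C}[\hbar^{\pm1}]\big)/(\hbar-1)\simeq\mathcal{C}_\nu(\mathcal{A}).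
\end{equation}

Let now $\mathcal{A}$ be any $\mathbb{Z}$-graded $\mathbb{C}$-algebra. A vector $v$ in an $\mathcal{A}$-module, not necessarily graded, is \emph{singular} if $\mathcal{A}^iv=0$ for all $i>0$.

\begin{lemma}\label{lem:singular}
If $v$ is singular, then $\mathcal{A}^0v$ is a module over $\mathcal{C}(\mathcal{A})$.
\end{lemma}

\begin{proof}
For $i>0$ we have $\mathcal{A}^{-i}\mathcal{A}^i\mathcal{A}^0v\subset\mathcal{A}^{-i}\mathcal{A}^iv=0$.
\end{proof}

Fix commuting elements $H_1,\dots,H_n\in\mathcal{A}^0$. A singular vector $v'$ is \emph{thick of weight} $\lambda\in\mathbb{C}^n$ if there are a vector $v\ne0$ and scalars $c_1,\dots,c_n$, not all zero, with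
\[
(H_i-\lambda_i)v'=c_iv,\qquad(H_i-\lambda_i)v=0\qquad(1\le i\le n).
\]
So a thick vector is a Jordan block of size two among highest weight vectors.

\begin{lemma}\label{lem:count}
Suppose that $\mathcal{C}=\mathcal{C}(\mathcal{A})$ is finite-dimensional and commutative, and that there are thick singular vectors, possibly in different modules, of pairwise distinct weights $\lambda^{(1)},\dots,\lambda^{(m)}$. Then $\mathcal{C}$ has at least $m$ non-reduced local factors.
\end{lemma}

\begin{proof}
Let $B\subset\mathcal{C}$ be the subalgebra generated by the images of the $H_i$, and let $v'_k,v_k$ be as in the definition. By Lemma~\ref{lem:singular}, $B$ acts on the plane $\mathbb{C}v'_k\oplus\mathbb{C}v_k\subset\mathcal{A}^0v'_k$. Its image in the endomorphisms of this plane is generated by the operators $H_i-\lambda_i^{(k)}$, which are multiples, not all zero, of the operator $\epsilon:v_k'\mapsto v_k\mapsto0$. So $B$ surjects onto $\mathbb{C}[\epsilon]/(\epsilon^2)$, and the preimage $\mathfrak{m}_k$ of $(\epsilon)$ is the kernel of the character $H_i\mapsto\lambda^{(k)}_i$.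 The maximal ideals $\mathfrak{m}_1,\dots,\mathfrak{m}_m$ are distinct. Let $\pi_k\in B$ be the idempotent of the local factor of $B$ at $\mathfrak{m}_k$. The surjection onto the local ring $\mathbb{C}[\epsilon]/(\epsilon^2)$ sends $\pi_k$ to $1$, so $\pi_kB$ has dimension at least two and is non-reduced. Then $\pi_k\mathcal{C}\supset\pi_kB$ is non-reduced. It is a product of local factors of $\mathcal{C}$, so one of these is non-reduced. As $\pi_k\pi_l=0$ for $k\ne l$, the factors found for different $k$ are different.
\end{proof}

The next statement is not used in the proofs. It explains why one expects independence of $\nu$, and it shows that a counterexample of the present kind needs generators outside $\mathfrak{g}$.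

\begin{proposition}\label{prop:chamber}
Let $\mathfrak{g}$ be reductive, let $\varphi:U(\mathfrak{g})\to\mathcal{A}$ be a surjective homomorphism, and grade $\mathcal{A}$ by a cocharacter $\nu$ that vanishes on no root. Let $\mathfrak{n}^+$ be the sum of the root spaces of positive degree. Then $S(\mathfrak{h})\to\mathcal{C}_\nu(\mathcal{A})$ is onto, with kernel $\{p:\varphi(p)\in\mathcal{A}\varphi(\mathfrak{n}^+)\}$. In particular $\mathcal{C}_\nu(\mathcal{A})$ depends only on the Weyl chamber of $\nu$.
\end{proposition}

\begin{proof}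
We suppress $\varphi$. By the PBW theorem $\mathcal{A}^i$ is spanned by products $u^-hu^+$ of degree $i$, with $u^\pm$ monomials in root vectors of $\mathfrak{n}^\pm$ and $h\in S(\mathfrak{h})$. If $i>0$, then $u^+\ne1$, so $\mathcal{A}^i\subset\mathcal{A}\mathfrak{n}^+$ and $\sum_{i>0}\mathcal{A}^{-i}\mathcal{A}^i\subset\mathcal{A}^0\cap\mathcal{A}\mathfrak{n}^+$. Conversely an element of $\mathcal{A}^0\cap\mathcal{A}\mathfrak{n}^+$ is a sum of terms $a\xi$ with $\xi$ a root vector of degree $i>0$ and $a\in\mathcal{A}^{-i}$. So the two subspaces are equal. If $i=0$, then either $u^+\neq1$, or $u^+=u^-=1$; this gives surjectivity.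
\end{proof}

\begin{example}[the logarithm in the plane]\label{ex:plane}
This is the construction of the paper with $\mathrm{SO}_2$ and one vector in place of $\mathrm{SO}_4$ and four vectors. Let $\mathcal{D}$ be the Weyl algebra of $\mathbb{C}^2$, let $L=x_1\partial_2-x_2\partial_1$, and let $\mathcal{A}=\mathcal{D}^{\mathrm{SO}_2}/(\mathcal{D}L)^{\mathrm{SO}_2}$. The $\mathrm{SO}_2$-invariant polynomials in two vectors $x,y\in\mathbb{C}^2$ are generated by $x\cdot x$, $x\cdot y$, $y\cdot y$ and $\det(x,y)$. These are the symbols of $q=x\cdot x$, $E=x\cdot\partial$, $\Delta=\partial\cdot\partial$ and $L$, so $\mathcal{A}$ is generated by $q$, $E+1$, $\Delta$, which span a copy of $\mathfrak{sl}_2$. Grade $\mathcal{A}$ by $\deg\Delta=2$, $\deg E=0$, $\deg q=-2$. As in Proposition~\ref{prop:chamber}, $\mathcal{C}(\mathcal{A})$ is generated by $E$, and a vector is singular if and only if $\Delta$ kills it. The formula for the Laplacian in polar coordinates reads $q\Delta=E^2+L^2$, so $E^2=0$ in $\mathcal{C}(\mathcal{A})$. To see that $E\ne0$, let $\mathcal{A}$ act on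 analytic functions killed by $L$ on a small ball where $q\ne0$. There $\Delta q^s=4s^2q^{s-1}$. The root $s=0$ is double, so differentiating in $s$ at $0$ gives $\Delta\log q=0$. Moreover $E\log q=2$ and $E\,1=0$. So $\log q$ is a thick singular vector and $\mathcal{C}(\mathcal{A})=\mathbb{C}[E]/(E^2)$, the same algebra as $H^*(\mathbb{P}^1)$.
\end{example}

\section{Fixed points in the Springer fiber}\label{sec:springer}

Let $F\subset\mathcal{B}_{e^\vee}$ be the locus of $\gamma(\mathbb{C}^\times)$-fixed points. The localization theorem says that for an action of $\mathbb{C}^\times$ on a projective variety the restriction of equivariant cohomology to the fixed locus becomes an isomorphism after inverting $\hbar$. So restriction gives an isomorphism of algebras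
\[
H^*_{\mathbb{C}^\times}(\mathcal{B}_{e^\vee})\otimes_{\mathbb{C}[\hbar]}\mathbb{C}[\hbar^{\pm1}]\simeq H^*(F)\otimes\mathbb{C}[\hbar^{\pm1}].
\]
The group $Z$ preserves $F$ and commutes with restriction, so the isomorphism is $A^\vee$-equivariant. Taking invariants of a finite group is exact, hence
\begin{equation}\label{eq:left}
\big(H^*_{\mathbb{C}^\times}(\mathcal{B}_{e^\vee})^{A''}\otimes_{\mathbb{C}[\hbar]}\mathbb{C}[\hbar^{\pm1}]\big)/(\hbar-1)\simeq H^*(F)^{A''}.
\end{equation}

We write $e=e^\vee$. Let $\mathbb{C}^9$ have the basis $a_4,a_2,a_0,a_{-2},a_{-4},\ b_2,b_0,b_{-2},\ c_0$, where the subscript is the $\gamma$-weight, with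
\[
e:\quad a_{-4}\mapsto a_{-2}\mapsto a_0\mapsto a_2\mapsto a_4\mapsto0,\qquad b_{-2}\mapsto b_0\mapsto b_2\mapsto0,\qquad c_0\mapsto0,
\]
and the symmetric form with $(a_4,a_{-4})=1$, $(a_2,a_{-2})=(b_2,b_{-2})=-1$, $(a_0,a_0)=(b_0,b_0)=(c_0,c_0)=1$ and all other products of basis vectors zero. The signs make $e$ skew. The three Jordan blocks are pairwise non-isomorphic $\mathfrak{sl}_2$-modules, so $Z$ consists of the sign changes on the blocks of determinant $1$. Thus $Z\simeq(\mathbb{Z}/2)^2$ is finite, and $e$ is distinguished: the center of a proper Levi subalgebra containing $e$ would centralize an $\mathfrak{sl}_2$-triple through $e$.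

Let $W_k$ be the weight spaces, of dimensions $1,2,3,2,1$ for $k=4,2,0,-2,-4$. Points of $\mathcal{B}_e$ are flags $U_1\subset U_2\subset U_3\subset U_4$ of isotropic subspaces with $\dim U_i=i$ and $eU_i\subset U_{i-1}$, and $F$ consists of the flags with all $U_i$ graded. The \emph{word} of such a flag is the sequence of weights of the lines $U_i/U_{i-1}$. The functions $\dim(U_i\cap W_k)$ on $F$ are upper semicontinuous and add up to $i$, so they are locally constant. Therefore $F$ is the disjoint union of the open and closed pieces on which the word is constant.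

\begin{lemma}\label{lem:fixed}
The nonempty pieces of $F$ are the following.
\begin{center}
\begin{tabular}{c|c||c|c}
word & piece & word & piece\\ \hline
$(4,2,2,0)$ & $\mathbb{P}^1\times\mathbb{P}^1$ & $(4,2,0,-2)$ & two points\\
$(4,2,0,2)$ & $\mathbb{P}^1$ & $(2,4,0,2)$ & two points\\
$(2,4,2,0)$ & $\mathbb{P}^1$ & $(2,0,4,2)$ & two points
\end{tabular}
\end{center}
In particular $F$ has exactly three connected components of positive dimension.
\end{lemma}

\begin{proof}
We build the flag step by step. Put $\bar{U}_i=U_i^\perp/U_i$, a graded space with a nondegenerate form and an operator induced by $e$. The line $U_{i+1}/U_i$ may be any graded isotropic line in the kernel of $e$ on $\bar{U}_i$. Lines of nonzero weight are isotropic, since $W_k\perp W_l$ for $k+l\ne0$. Let $C\simeq\mathbb{P}^1$ be the conic of isotropic lines in $W_0$. In $\ker e=\langle a_4,b_2,c_0\rangle$ the vector $c_0$ is not isotropic, so $U_1=\langle a_4\rangle$ or $U_1=\langle b_2\rangle$.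

\emph{Case $U_1=\langle a_4\rangle$.} Here $\bar{U}_1=W_2\oplus W_0\oplus W_{-2}$, with kernel $W_2\oplus\langle c_0\rangle$. So $U_2=U_1+\ell$ with $\ell\in\mathbb{P}(W_2)$ arbitrary, and $\bar{U}_2=W_2/\ell\oplus W_0\oplus\ell^\perp$, where $\ell^\perp\subset W_{-2}$ is the line orthogonal to $\ell$. The third weight cannot be $-2$, because $e:W_{-2}\to W_0$ is injective.

If the third weight is $2$, then $U_3=\langle a_4\rangle+W_2$ and $\bar{U}_3=W_0$ with $e=0$, so $U_4=U_3+m$ with $m\in C$ arbitrary. The piece of $(4,2,2,0)$ is $\mathbb{P}(W_2)\times C$.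

If the third weight is $0$, then $U_3=U_2+m$ with $m\in C$ and $em\subset\ell$. The kernel $\langle c_0\rangle$ of $e$ on $W_0$ is not isotropic, so $em\ne0$ and $\ell=em$ is determined by $m$, which ranges over $C$. Now $\bar{U}_3=W_2/\ell\oplus m^\perp/m\oplus\ell^\perp$, and the middle line is not isotropic. The choice $U_4=U_3+W_2$ is always allowed, so the piece of $(4,2,0,2)$ is $C$. The choice $U_4=U_3+\ell^\perp$ requires $e\ell^\perp=m$, so $m\subset eW_{-2}=\langle a_0,b_0\rangle$ and $m=\langle a_0\pm\sqrt{-1}\,b_0\rangle$. Both lines occur: $\ell=\langle a_2\pm\sqrt{-1}\,b_2\rangle$, $\ell^\perp=\langle a_{-2}\pm\sqrt{-1}\,b_{-2}\rangle$, and $e\ell^\perp=m$. This is the piece of $(4,2,0,-2)$.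

\emph{Case $U_1=\langle b_2\rangle$.} Here $\bar{U}_1$ has the basis $a_4,\dots,a_{-4},b_0,c_0$, with kernel $\langle a_4,b_0,c_0\rangle$. Let $m_\pm=\langle b_0\pm\sqrt{-1}\,c_0\rangle$ be the two isotropic lines in $\langle b_0,c_0\rangle$.

If $U_2=\langle b_2,a_4\rangle$, then $\bar{U}_2=\langle a_2,a_0,a_{-2},b_0,c_0\rangle$ with kernel $\langle a_2,b_0,c_0\rangle$. For $U_3=U_2+\langle a_2\rangle$ we get $\bar{U}_3=W_0$ with $e=0$, and the piece of $(2,4,2,0)$ is $C$. For $U_3=U_2+m_\pm$ we get $\bar{U}_3=\langle a_2,a_0,a_{-2}\rangle$, a single Jordan block, so $U_4=U_3+\langle a_2\rangle$; this gives the two points of $(2,4,0,2)$.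

If $U_2=\langle b_2\rangle+m_\pm$, then $\bar{U}_2=\langle a_4,\dots,a_{-4}\rangle$ is a single Jordan block, the flag continues with $a_4$ and $a_2$, and we get the two points of $(2,0,4,2)$.
\end{proof}

\begin{proposition}\label{prop:left}
For every subgroup $A''\subset A^\vee$, the algebra $H^*(F)^{A''}$ is finite-dimensional and commutative and has at most three non-reduced local factors.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:fixed} the cohomology of $F$ is finite-dimensional and even, hence commutative. The invariants are the product, over the $A''$-orbits of components of $F$, of the algebras $H^*(F_o)^{\mathrm{Stab}(F_o)}$, where $F_o$ is a component in the orbit. Each of them is graded with degree zero part $\mathbb{C}$, hence local, and it equals $\mathbb{C}$ if $F_o$ is a point.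
\end{proof}

\section{The variety $X$ and the uniqueness of its quantization}\label{sec:X}

\subsection{The dual orbit and the canonical quotient}\label{sec:orbit}

Nilpotent orbits in $\mathfrak{so}_{2n+1}$ are labeled by partitions of $2n+1$ whose even parts have even multiplicity (orthogonal partitions), those in $\mathfrak{sp}_{2n}$ by partitions of $2n$ whose odd parts have even multiplicity (symplectic partitions). The Barbasch--Vogan dual of the orbit of $\tau$ in $\mathfrak{so}_{2n+1}$ is the orbit of $((\tau^-)_C)^t$: lower the smallest part of $\tau$ by one, take the largest symplectic partition below the result in the dominance order, and transpose. For $\tau=[5,3,1]$ we get $\tau^-=[5,3]$. A symplectic partition of $8$ cannot have a part $5$, so $(\tau^-)_C=[4,4]$, and the dual partition is $[2^4]$. Thus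
\[
D:=D(\mathbb{O}^\vee)=\{a\in\mathfrak{sp}_8:\ a^2=0,\ \operatorname{rk}a=4\}.
\]

\begin{lemma}\label{lem:Abar}
$\bar{A}(\mathbb{O}^\vee)\simeq\mathbb{Z}/2$.
\end{lemma}

\begin{proof}
We use the following facts. An orbit in $\mathfrak{so}_{2n+1}$ is special if and only if the transpose of its partition is orthogonal \cite{CM}. The Springer representation of a special orbit is a special representation of the Weyl group, and its $b$-value, the lowest degree in which it occurs in $S(\mathfrak{h})$, equals $\dim\mathcal{B}_e$. Every family $\mathcal{F}$ of irreducible representations of the Weyl group contains one special representation and carries a finite group $\mathcal{G}_{\mathcal{F}}$, and for a special orbit $\bar{A}(\mathbb{O}^\vee)\simeq\mathcal{G}_{\mathcal{F}}$, where $\mathcal{F}$ is the family of its Springer representation; in type $B$ the families are read off from symbols \cite[\S\S4.5, 13.1]{Lus}.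

The transpose of $[5,3,1]$ is $[3,2,2,1,1]$, which is orthogonal, so $\mathbb{O}^\vee$ is special. All $\gamma$-weights are even, so the centralizer of $e$ in $\mathfrak{g}^\vee$ has the dimension of the weight zero part $\mathfrak{g}^\vee_0=\mathfrak{gl}(W_4)\oplus\mathfrak{gl}(W_2)\oplus\mathfrak{so}(W_0)$, which is $1+4+3=8$. Hence $\dim\mathcal{B}_e=\frac12(8-4)=2$.

Irreducible representations of $W(B_4)$ are labeled by pairs of partitions $(\alpha;\beta)$ with $|\alpha|+|\beta|=4$, and $b(\alpha;\beta)=2n(\alpha)+2n(\beta)+|\beta|$, where $n(\alpha)=\sum_i(i-1)\alpha_i$ for $\alpha_1\ge\alpha_2\ge\cdots$. The value $b=2$ occurs only for $(31;\emptyset)$ and $(2;2)$. If $\alpha$ has parts $\alpha'\le\alpha''$ and $\beta$ has the single part $\beta'$ (zeros allowed), the symbol is $\binom{\alpha'\ \ \alpha''+1}{\beta'}$, and it is special when $\alpha'\le\beta'\le\alpha''+1$. The symbol $\binom{1\ 4}{0}$ of $(31;\emptyset)$ is not special, and the symbol $\binom{0\ 3}{2}$ of $(2;2)$ is. The family of the latter consists of the three symbols with entries $0,2,3$,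 and the group of a family with three members is $\mathbb{Z}/2$.
\end{proof}

\subsection{A model by Hamiltonian reduction}\label{sec:model}

An element $a\in D$ defines the nondegenerate symmetric form $\omega(v,aw)$ on the four-dimensional space $\mathbb{C}^8/\ker a$. An orthonormal frame of this space is unique up to $\mathrm{O}_4$, and a choice of orientation defines a double cover of $D$. This suggests describing $D$ and its cover as quotients of a space of frames.

Equip $\mathbb{C}^4$ with the standard symmetric form $u\cdot u'$ and orthonormal basis $u_1,\dots,u_4$, and $\mathbb{C}^8=\mathbb{C}^4\oplus\mathbb{C}^4$ with the standard symplectic form $\omega\big((s,t),(s',t')\big)=\sum_i(s_it'_i-t_is'_i)$. Let $V=(\mathbb{C}^4)^4$, with coordinates $x_1,\dots,x_4\in\mathbb{C}^4$; we write $x_{ia}$ for the $a$-th entry of $x_i$. A point $(x_i,y_i)_{i=1}^4$ of $T^*V$ is the same as a linear map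
\[
z:\mathbb{C}^4\to\mathbb{C}^8,\qquad u\mapsto\big((x_i\cdot u)_i,(y_i\cdot u)_i\big).
\]
The Poisson bracket is $\{y_{ia},x_{jb}\}=\delta_{ij}\delta_{ab}$. The commuting groups $\mathrm{Sp}_8$ and $\mathrm{O}_4$ act by $z\mapsto gzk^{-1}$. The moment map $\mu$ for $\mathrm{O}_4$ has the six components
\[
\mu_{cd}(z)=\omega(zu_c,zu_d)=\sum_k(x_{kc}y_{kd}-x_{kd}y_{kc}),\qquad c<d.
\]
Let $M=\mu^{-1}(0)$ be the subscheme they define. Its points are the maps $z$ with isotropic image. Let $M_r\subset M$ be the locus of rank $r$.

\begin{lemma}\label{lem:M}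
The $\mu_{cd}$ form a regular sequence. The scheme $M$ is integral and normal of dimension $26$, it is smooth at the points of rank $\ge3$, and $M\setminus M_4$ has codimension $2$. Moreover $M_4\simeq\mathrm{Sp}_8/\Gamma_1$ with $\Gamma_1$ connected and unipotent.
\end{lemma}

\begin{proof}
The stratum $M_r$ fibers over the Grassmannian of isotropic $r$-planes in $\mathbb{C}^8$, of dimension $r(8-r)-\binom{r}{2}$, with fiber the surjections from $\mathbb{C}^4$ onto the $r$-plane, of dimension $4r$. For $r=4,3,2,1,0$ the dimensions of $M_r$ are $26,24,19,11,0$. A point of $M_4$ is a basis of a Lagrangian subspace. By Witt's theorem $\mathrm{Sp}_8$ acts transitively on these, and the stabilizer $\Gamma_1$ of a point $z_0$ is the pointwise stabilizer of a Lagrangian subspace, the unipotent radical of a Siegel parabolic subgroup. So $M_4$ is irreducible. Every component of $M$ has dimension at least $32-6=26$, so $M=\overline{M_4}$ is irreducible of codimension $6$. Hence the six equations form a regular sequence and $M$ is Cohen--Macaulay.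

For a skew matrix $(b_{cd})$ and a tangent vector $\zeta\in\operatorname{Hom}(\mathbb{C}^4,\mathbb{C}^8)$ we have
\[
\sum_{c,d}b_{cd}\,d_z\mu_{cd}(\zeta)=2\sum_c\omega\Big(\zeta u_c,\ z\sum_db_{cd}u_d\Big).
\]
So $d_z\mu$ fails to be onto exactly when $z$ kills the image of a nonzero skew matrix. Such a matrix has rank at least $2$, so $M$ is smooth where $\operatorname{rk}z\ge3$, and its singular locus has codimension at least $26-19=7$. By Serre's criterion a Cohen--Macaulay scheme that is regular in codimension one is reduced and normal.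
\end{proof}

For $z\in\operatorname{Hom}(\mathbb{C}^4,\mathbb{C}^8)$ define $z^*:\mathbb{C}^8\to\mathbb{C}^4$ by $z^*v\cdot u=\omega(v,zu)$, and put $\psi(z)=zz^*$. The map $z\mapsto z^*$ is a rank-preserving bijection onto $\operatorname{Hom}(\mathbb{C}^8,\mathbb{C}^4)$. We have
\begin{equation}\label{eq:psi}
\omega(v,\psi(z)w)=z^*v\cdot z^*w,
\end{equation}
which is symmetric in $v,w$, so $\psi(z)\in\mathfrak{sp}_8$. The map $\psi$ is $\mathrm{Sp}_8$-equivariant and $\mathrm{O}_4$-invariant. If $z\in M$, then $z^*zu'\cdot u=\omega(zu',zu)=0$, so $z^*z=0$ and $\psi(z)^2=0$. If $z\in M_4$, then $z$ is injective and $z^*$ is onto, so $\psi(z)\in D$.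

\begin{lemma}\label{lem:cover}
The map $\psi:M_4\to D$ is onto and $\mathrm{O}_4$ acts simply transitively on its fibers. The stabilizer $\Gamma\subset\mathrm{Sp}_8$ of $\psi(z_0)$ has two components, $\Gamma^\circ/\Gamma_1\simeq\mathrm{SO}_4$, and
\[
\widetilde{D}:=\widetilde{D}(\mathbb{O}^\vee)=\mathrm{Sp}_8/\Gamma^\circ=M_4/\mathrm{SO}_4.
\]
\end{lemma}

\begin{proof}
Fix $a\in D$. If $z\in M_4$ and $\psi(z)=a$, then by \eqref{eq:psi} the map $z^*$ induces an isometry from $\mathbb{C}^8/\ker a$, with the form $\omega(v,aw)$, onto $\mathbb{C}^4$. Conversely let $s:\mathbb{C}^8\to\mathbb{C}^4$ be onto with $sv\cdot sw=\omega(v,aw)$, and let $z$ be the map with $z^*=s$. By \eqref{eq:psi}, $\psi(z)=a$. The image of $z$ is $zs(\mathbb{C}^8)=\operatorname{im}a$, which is isotropic because $\omega(av,aw)=-\omega(v,a^2w)=0$. So $z\in M_4$. The fiber over $a$ is therefore the set of isometries between two nondegenerate four-dimensional quadratic spaces, on which $\mathrm{O}_4$ acts simply transitively through $(zk^{-1})^*=kz^*$.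

It follows that $\Gamma=\{g:\ gz_0=z_0k\text{ for some }k\in\mathrm{O}_4\}$. The map $g\mapsto k$ is a homomorphism $\Gamma\to\mathrm{O}_4$ with kernel $\Gamma_1$, and it is onto since $\mathrm{Sp}_8$ is transitive on $M_4$. As $\Gamma_1$ is connected, $\Gamma^\circ$ is the preimage of $\mathrm{SO}_4$, and $M_4/\mathrm{SO}_4=\mathrm{Sp}_8/\Gamma^\circ$. The connected equivariant covers of $D=\mathrm{Sp}_8/\Gamma$ are the spaces $\mathrm{Sp}_8/\Gamma'$ with $\Gamma^\circ\subset\Gamma'\subset\Gamma$, so there are two: $D$ itself and the double cover. By Lemma~\ref{lem:Abar} the group of deck transformations of $\widetilde{D}$ is $\mathbb{Z}/2$, so $\widetilde{D}$ is the double cover.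
\end{proof}

We identify $\mathfrak{g}$ with $\mathfrak{g}^*$ by the form $-\frac12\operatorname{tr}(\xi\eta)$; since $D$ is stable under scalars, the normalization is immaterial. For $\xi\in\mathfrak{g}$ let $\varphi_0(\xi)\in\mathbb{C}[X]$ be the pullback of the linear function $\xi$ on $D\subset\mathfrak{g}^*$.

\begin{proposition}\label{prop:X}
We have $\mathbb{C}[X]=\mathbb{C}[M]^{\mathrm{SO}_4}$ as graded Poisson algebras with $\mathrm{Sp}_8$-action, where on the right $\deg x_{ia}=\deg y_{ia}=1$ and the bracket is induced from $T^*V$. Only even degrees occur. The map $X\to\overline{D}$ induced by $\psi$ is finite, the preimage of $D$ is $\widetilde{D}$, and the preimage of the elements of rank $r$ has dimension at most $r(9-r)$.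
\end{proposition}

\begin{proof}
Since $M$ is normal and $M\setminus M_4$ has codimension $2$, we have $\mathbb{C}[M]=\mathbb{C}[M_4]$, and so $\mathbb{C}[M]^{\mathrm{SO}_4}=\mathbb{C}[M_4]^{\mathrm{SO}_4}=\mathbb{C}[\widetilde{D}]=\mathbb{C}[X]$.

By the first fundamental theorem for $\mathrm{O}_4$, the ring $\mathbb{C}[M]^{\mathrm{O}_4}$ is generated by the dot products of the vectors $x_i,y_j$. The map $z^*$ sends the standard basis of $\mathbb{C}^8$ to the vectors $y_i$ and $-x_i$, so by \eqref{eq:psi} these dot products are, up to sign, the matrix entries of $\psi(z)$. So $\psi$ embeds $\operatorname{Spec}\mathbb{C}[M]^{\mathrm{O}_4}$ into $\mathfrak{sp}_8$ as the closure of $\psi(M_4)=D$. As $\mathbb{C}[\overline{D}]=\mathbb{C}[X]^{\mathbb{Z}/2}$, the map $X\to\overline{D}$ is finite. The preimage of the open set $D$ in $M$ is $M_4$, because $\operatorname{rk}\psi(z)\le\operatorname{rk}z$; hence its preimage in $X$ is $M_4/\mathrm{SO}_4=\widetilde{D}$. An element $a\in\overline{D}$ of rank $r$ satisfies $a^2=0$, and it is determined by the isotropic $r$-plane $\operatorname{im}a$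 and the symmetric form $\omega(v,aw)$ on $\mathbb{C}^8/(\operatorname{im}a)^\perp$. Such elements form a set of dimension at most $r(8-r)-\binom{r}{2}+\binom{r+1}{2}=r(9-r)$.

The scaling $z\mapsto tz$ lifts the action $a\mapsto t^2a$ to $\widetilde{D}$. The lift is unique, since two lifts differ by a continuous map from $\mathbb{C}^\times$ to the finite group of deck transformations that is trivial at $t=1$. So the gradings agree. The element $-1\in\mathrm{SO}_4$ acts on functions of degree $n$ by $(-1)^n$, so invariants have even degree.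

It remains to compare brackets. The moment map of the linear symplectic action of $\mathrm{Sp}_8$ on $T^*V$ sends $\xi$ to the function
\[
-\tfrac12\sum_c\omega(\xi zu_c,zu_c)=-\tfrac12\operatorname{tr}(z^*\xi z)=-\tfrac12\operatorname{tr}(\xi\psi(z)),
\]
whose restriction to $M$ is $\varphi_0(\xi)$. So $\{\varphi_0(\xi),\varphi_0(\eta)\}=\varphi_0([\xi,\eta])$ holds for the reduced bracket, and it holds for the bracket pulled back from the coadjoint orbit $D$. Both brackets are given by bivector fields on the smooth dense open subset $\widetilde{D}\subset X$, and the differentials of the $\varphi_0(\xi)$ span its cotangent spaces because $\widetilde{D}\to D$ is \'etale. Hence the brackets agree.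
\end{proof}

\subsection{Uniqueness}\label{sec:unique}

The model of $X$ has an evident quantization, but the conjecture concerns the one of period $0$. Instead of computing a period, we show that there is nothing to choose. The parameter space of quantizations vanishes once the singular locus is small and $H^2(\widetilde{D})=0$. Passing to the double cover is what makes the singular locus small: the points of $X$ over elements of rank $3$, a locus that could have codimension $2$, turn out to be smooth because their stabilizers in $\mathrm{SO}_4$ are trivial.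

\begin{lemma}\label{lem:sing}
The singular locus of $X$ has codimension at least $6$.
\end{lemma}

\begin{proof}
Points of $X$ correspond to closed $\mathrm{SO}_4$-orbits in $M$. Let $z$ lie in a closed orbit and let $K=\ker z$. We claim that $K$ is nondegenerate. Otherwise $R=K\cap K^\perp\ne0$. Choose an isotropic subspace $R'$ paired nondegenerately with $R$ and put $E=(R\oplus R')^\perp$. From $R\subset K\subset R^\perp=R\oplus E$ we get $K=R\oplus(K\cap E)$, so $\operatorname{rk}z=\dim R'+\dim E-\dim(K\cap E)$. Let $k_t\in\mathrm{SO}_4$ act by $t^{-1},1,t$ on $R,E,R'$. As $t\to0$, the map $zk_t$ tends to the map $z'$ that equals $z$ on $E$ and $0$ on $R\oplus R'$. Its rank is $\dim E-\dim(K\cap E)<\operatorname{rk}z$, so $z'$ lies in the closure of the orbit but not in the orbit, a contradiction.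

The image of $z^*$ lies in $K^\perp$ and has the same dimension, and $z$ is injective on $K^\perp$. So $\operatorname{rk}\psi(z)=\operatorname{rk}z$. A point of $X$ over an element of rank $3$ is thus the closed orbit of some $z$ of rank $3$, a smooth point of $M$, with $K$ a nondegenerate line. Let $k\in\mathrm{SO}_4$ satisfy $zk=z$. Then $\operatorname{im}(k-1)\subset K$. For an orthogonal $k$ we have $\ker(k-1)=\operatorname{im}(k-1)^\perp$, so $k$ fixes $K^\perp$ pointwise and acts on $K$ by $\det k=1$. Thus $k=1$. By Luna's slice theorem, the quotient of an affine variety by a reductive group is smooth at a closed orbit of smooth points with trivial stabilizer. So $X$ is smooth over rank $3$, and over rank $4$ it is $\widetilde{D}$. By Proposition~\ref{prop:X} the singular locus has dimension at most $14$, while $\dim X=20$.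
\end{proof}

\begin{proposition}\label{prop:unique}
The algebra $\mathbb{C}[X]$ has a unique filtered quantization, up to isomorphisms inducing the identity on the associated graded algebra.
\end{proposition}

\begin{proof}
Let $\rho:X'\to X$ be a $\mathbb{Q}$-factorial terminalization: a projective birational morphism from a $\mathbb{Q}$-factorial variety with terminal singularities that is crepant, i.e., all its exceptional divisors have discrepancy $0$. By \cite{Los}, filtered quantizations of $\mathbb{C}[X]$, up to isomorphisms inducing the identity on $\operatorname{gr}$, are in bijection with $H^2(X'^{\,\mathrm{reg}},\mathbb{C})/W_X$, where $W_X$ is the Namikawa--Weyl group. We show that $H^2(X'^{\,\mathrm{reg}},\mathbb{C})=0$.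

A symplectic singularity whose singular locus has codimension at least $4$ is terminal \cite{Nam}. So by Lemma~\ref{lem:sing} every exceptional divisor over $X$ has positive discrepancy, and $\rho$ has no exceptional divisors. The exceptional locus of a birational morphism from a normal variety onto a smooth one is empty or a divisor, so $\rho$ is an isomorphism over $X^{\mathrm{reg}}$, and $\rho^{-1}(X^{\mathrm{sing}})$ has codimension at least $2$. Removing a closed subvariety of codimension at least $2$ from a smooth variety does not change $H^2$. The complement of $\widetilde{D}$ in $X$ has dimension at most $18$, so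
\[
H^2(X'^{\,\mathrm{reg}},\mathbb{C})=H^2(X^{\mathrm{reg}},\mathbb{C})=H^2(\widetilde{D},\mathbb{C}).
\]
Since $\pi_1(\mathrm{Sp}_8)=\pi_2(\mathrm{Sp}_8)=1$, the homotopy sequence of $\Gamma^\circ\to\mathrm{Sp}_8\to\widetilde{D}$ gives $\pi_1(\widetilde{D})=\pi_0(\Gamma^\circ)=1$ and $\pi_2(\widetilde{D})=\pi_1(\Gamma^\circ)=\pi_1(\mathrm{SO}_4)=\mathbb{Z}/2$. By the Hurewicz theorem $H_2(\widetilde{D},\mathbb{Z})=\mathbb{Z}/2$, so $H^2(\widetilde{D},\mathbb{C})=0$.
\end{proof}

The isomorphism between two models of the quantization is not equivariant a priori, and the grading by $\nu$ depends on the action. The next lemma removes this concern.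

\begin{lemma}\label{lem:action}
Let $\mathcal{A}$ be the filtered quantization of $\mathbb{C}[X]$. There is at most one rational action of $G$ on $\mathcal{A}$ by filtered automorphisms that induces the given action on $\operatorname{gr}\mathcal{A}=\mathbb{C}[X]$.
\end{lemma}

\begin{proof}
Since $G$ is connected, it suffices to show that the differentials of two such actions agree. Fix $\xi\in\mathfrak{g}$, let $\delta$ be the difference of the two derivations given by $\xi$, and suppose $\delta\ne0$. As $\mathcal{A}_{\le-1}=0$, there is a least integer $d$ with $\delta\mathcal{A}_{\le n}\subset\mathcal{A}_{\le n+d}$ for all $n$, and $d\le-1$ because $\delta$ induces zero on $\operatorname{gr}\mathcal{A}$. Since $\mathcal{A}_{\le2k+1}=\mathcal{A}_{\le2k}$ for all $k$, an odd $d$ could be replaced by $d-1$; so $d\le-2$. By minimality $\delta$ induces a nonzero derivation $\theta$ of $\mathbb{C}[X]$ of degree $d$, and $\theta$ is also a derivation of the bracket, because $\delta$ is a derivation of the commutator. It maps $\varphi_0(\mathfrak{g})\subset\mathbb{C}[X]_2$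 to constants, so it kills $\{\varphi_0(\mathfrak{g}),\varphi_0(\mathfrak{g})\}$, which spans $\varphi_0(\mathfrak{g})$. Hence $\theta$ vanishes on $\mathbb{C}[\overline{D}]$. If $f\in\mathbb{C}[X]$ has minimal polynomial $P$ over the fraction field of $\mathbb{C}[\overline{D}]$, then $0=\theta(P(f))=P'(f)\theta(f)$ and $P'(f)\ne0$. So $\theta=0$, a contradiction.
\end{proof}

\section{The quantization as an algebra of differential operators}\label{sec:algebra}

\subsection{Quantum Hamiltonian reduction}

Let $\mathcal{D}$ be the Weyl algebra of $V$, generated by $x_{ia}$ and $\partial_{ia}=\partial/\partial x_{ia}$ and filtered by $\deg x_{ia}=\deg\partial_{ia}=1$. Then $\operatorname{gr}\mathcal{D}=\mathbb{C}[T^*V]$, with $y_{ia}$ the symbol of $\partial_{ia}$. The linear action of $\mathrm{Sp}_8\times\mathrm{O}_4$ on the span of the generators preserves the commutation relations, so it extends to $\mathcal{D}$. The action of $\mathfrak{so}_4$ is the adjoint action of the vector fields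
\[
L_{cd}=\sum_k(x_{kc}\partial_{kd}-x_{kd}\partial_{kc}),
\]
which span a copy of $\mathfrak{so}_4$ and have symbols $\mu_{cd}$. Let $\mathcal{I}=\sum\mathcal{D}L_{cd}$, an $\mathrm{SO}_4$-stable left ideal, and put
\[
\mathcal{A}=(\mathcal{D}/\mathcal{I})^{\mathrm{SO}_4}=\mathcal{D}^{\mathrm{SO}_4}/\mathcal{I}^{\mathrm{SO}_4}.
\]
The ideal $\mathcal{I}^{\mathrm{SO}_4}$ of $\mathcal{D}^{\mathrm{SO}_4}$ is two-sided because $\mathcal{D}^{\mathrm{SO}_4}$ commutes with the $L_{cd}$; so $\mathcal{A}$ is a filtered algebra with an action of $\mathrm{Sp}_8$.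

\begin{proposition}\label{prop:model}
$\mathcal{A}_\hbar(X)/(\hbar-1)\simeq\mathcal{A}$ as filtered algebras with $\mathrm{Sp}_8$-action.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:unique} and Lemma~\ref{lem:action} it suffices to show that $\operatorname{gr}\mathcal{A}=\mathbb{C}[X]$ as graded Poisson algebras with $\mathrm{Sp}_8$-action. Taking $\mathrm{SO}_4$-invariants commutes with $\operatorname{gr}$, so by Proposition~\ref{prop:X} it suffices to show that $\operatorname{gr}\mathcal{I}$ is the ideal $(\mu)$ generated by the $\mu_{cd}$. Enumerate the $L_{cd}$ with $c<d$ as $L_1,\dots,L_6$, with symbols $\mu_1,\dots,\mu_6$. The inclusion $(\mu)\subset\operatorname{gr}\mathcal{I}$ holds because the symbol of a product is the product of the symbols. For the converse we show by induction on $k$ that every nonzero $w=\sum d_iL_i$ with $d_i\in\mathcal{D}_{\le k}$ has its symbol in $(\mu)$. Let $\sigma_k(d_i)$ be the image of $d_i$ in $\mathbb{C}[T^*V]_k$. If $\sum\sigma_k(d_i)\mu_i\ne0$, this is the symbol of $w$. Otherwise, since the relations among the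 members of a regular sequence are generated by the trivial ones, $\sigma_k(d_i)=\sum_jc_{ij}\mu_j$ with $c_{ij}=-c_{ji}$ homogeneous of degree $k-2$. Lift the $c_{ij}$ to $\tilde{c}_{ij}=-\tilde{c}_{ji}\in\mathcal{D}_{\le k-2}$. Then
\[
w=\sum_i\Big(d_i-\sum_j\tilde{c}_{ij}L_j\Big)L_i+\sum_{i<j}\tilde{c}_{ij}[L_j,L_i]\in\sum_i\mathcal{D}_{\le k-1}L_i,
\]
because the brackets $[L_j,L_i]$ are linear combinations of the $L_l$.
\end{proof}

For a quadratic polynomial $P$ on $T^*V$ the symmetrized operator $\hat{P}$ satisfies $[\hat{P},f]=\{P,f\}$ for linear $f$, and $P\mapsto\hat{P}$ is a Lie algebra homomorphism. Applying this to the moment map of $\mathrm{Sp}_8$ we obtain $\varphi:\mathfrak{sp}_8\to\mathcal{D}^{\mathrm{O}_4}$, whose adjoint action is the differential of the action of $\mathrm{Sp}_8$; its image is spanned by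
\[
x_i\cdot x_j,\qquad x_i\cdot\partial_j+2\delta_{ij},\qquad\Delta_{ij}:=\partial_i\cdot\partial_j.
\]
We extend $\varphi$ to $U(\mathfrak{g})$ and usually suppress it. The torus $T=\{\operatorname{diag}(t_1,\dots,t_4,t_1^{-1},\dots,t_4^{-1})\}$ acts on the entries of $\partial_i$ with weight $\varepsilon_i$ and on those of $x_i$ with weight $-\varepsilon_i$. The basis of $\mathfrak{h}$ dual to the $\varepsilon_i$ and the positive nilpotent subalgebra are
\[
H_i=-(x_i\cdot\partial_i+2),\qquad\mathfrak{n}^+=\langle\,x_j\cdot\partial_i\ (i<j),\ \Delta_{ij}\ (i\le j)\,\rangle.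
\]
An element of weight $\chi$ has $\nu$-degree $\nu(\chi)$. Another choice of standard coordinates changes $\nu$ by a signed permutation, that is, by an element of the Weyl group; it acts on $\mathcal{A}$ through $N_G(T)$ and does not change $\mathcal{C}_\nu(\mathcal{A})$ up to isomorphism.

\subsection{Determinants}

Call the elements of the eight-dimensional $\mathfrak{sp}_8$-module $\langle x_1,\dots,x_4,\partial_1,\dots,\partial_4\rangle\simeq\mathbb{C}^8$ \emph{letters}; a letter $u$ has entries $u_1,\dots,u_4\in\mathcal{D}$. For four letters put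
\[
\det(u,u',u'',u''')=\sum_{a,b,c,d}\epsilon_{abcd}\,u_au'_bu''_cu'''_d\in\mathcal{D}^{\mathrm{SO}_4},
\]
where $\epsilon_{abcd}$ is the sign of the permutation $(a,b,c,d)$ and is zero if two indices agree. Entries with different indices commute. Hence \emph{the four factors may be written in any order}, and $\det$ is alternating. It defines an $\mathfrak{sp}_8$-equivariant map from $\Lambda^4\mathbb{C}^8$ onto a subspace $\Lambda\subset\mathcal{D}^{\mathrm{SO}_4}$; we use the same letter for the image in $\mathcal{A}$. Elements of $\mathrm{O}_4\setminus\mathrm{SO}_4$ act on $\Lambda$ by $-1$. For any letters $u,u'$,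
\begin{equation}\label{eq:contract}
\sum_{k=1}^4\det(u,u',x_k,\partial_k)=\tfrac12\sum\epsilon_{abcd}\,u_au'_bL_{cd}\in\mathcal{I},
\end{equation}
so this sum is zero in $\mathcal{A}$.

\begin{lemma}\label{lem:gen}
$\mathcal{D}^{\mathrm{O}_4}=\varphi(U(\mathfrak{g}))$ and $\mathcal{A}=U(\mathfrak{n}^-)U(\mathfrak{h})(\mathbb{C}+\Lambda)U(\mathfrak{n}^+)$.
\end{lemma}

\begin{proof}
By the first fundamental theorems, $\mathbb{C}[T^*V]^{\mathrm{O}_4}$ is generated by dot products, and $\mathbb{C}[T^*V]^{\mathrm{SO}_4}$ by dot products and $4\times4$ determinants of the vectors $x_i,y_j$. A product of two determinants is the determinant of a matrix of dot products. So every homogeneous $\mathrm{SO}_4$-invariant is $P_0+\sum_sP_s\delta_s$ with $P_0,P_s$ homogeneous polynomials in dot products and $\delta_s$ determinants. Dot products are symbols of elements of $\varphi(\mathfrak{g})$, and determinants are symbols of elements of $\Lambda$. Lifting the symbol of an element of filtration degree $n$ leaves a remainder of degree at most $n-1$, so induction on $n$ gives the first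 claim and $\mathcal{A}=U(\mathfrak{g})(\mathbb{C}+\Lambda)$. Now write $U(\mathfrak{g})=U(\mathfrak{n}^-)U(\mathfrak{h})U(\mathfrak{n}^+)$ and move elements $\xi\in\mathfrak{n}^+$ to the right using $\xi\delta=\delta\xi+[\xi,\delta]$ and $[\xi,\Lambda]\subset\Lambda$.
\end{proof}

\subsection{The part of positive degree}

Let $\Omega\subset V$ be a small ball, to be fixed in Section~\ref{sec:gram}, let $\mathcal{O}(\Omega)$ be the space of analytic functions on it, and let
\[
\mathcal{M}=\{f\in\mathcal{O}(\Omega):\ L_{cd}f=0\text{ for all }c,d\}.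
\]
The algebra $\mathcal{D}^{\mathrm{SO}_4}$ preserves $\mathcal{M}$, since it commutes with the $L_{cd}$, and $\mathcal{I}$ kills $\mathcal{M}$. So $\mathcal{M}$ is an $\mathcal{A}$-module. To be singular, a function must be killed by infinitely many operators. The next two lemmas reduce this to a finite list.

\begin{lemma}\label{lem:reduce}
Let $\nu$ be dominant regular, and let $f\in\mathcal{M}$ satisfy $\mathfrak{n}^+f=0$. Then for $i>0$
\[
\mathcal{A}^if\subset\sum_{\chi:\ \nu(\chi)>0}U(\mathfrak{g})\,\Lambda_\chi f,
\]
where $\Lambda_\chi$ is the weight space of weight $\chi$.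
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:gen}, $\mathcal{A}^i$ is spanned by products $u^-h\,\delta\,u^+$ of weight vectors, of total degree $i$, with $u^+$ a monomial in root vectors. If $u^+\ne1$, the product kills $f$. Otherwise $u^-$ has weight $-\beta$ with $\beta$ a sum of positive roots, $\delta\in\mathbb{C}+\Lambda$ has some weight $\chi$, and $\nu(\chi)=i+\nu(\beta)>0$. In particular $\chi\neq0$, so $\delta\in\Lambda_\chi$.
\end{proof}

The next lemma is the only place where the inequality $\nu_1>\nu_2+\nu_3+\nu_4$ is used.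

\begin{lemma}\label{lem:cone}
Let $\nu\in\mathcal{K}$ and let $\chi$ be a weight of $\Lambda$ with $\nu(\chi)>0$. Then one of the following holds.
\begin{enumerate}
\item[(a)] The coefficient of $\varepsilon_1$ in $\chi$ is $+1$, and $\Lambda_\chi$ is spanned by determinants of basis letters that contain $\partial_1$ and do not contain $x_1$.
\item[(b)] $\chi=\varepsilon_i\pm\varepsilon_j$ with $2\le i<j\le4$, and in $\mathcal{A}$ the space $\Lambda_\chi$ is spanned by $\det(x_1,\partial_1,\partial_i,u)$, where $u=\partial_j$ or $u=x_j$ according to the sign.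
\end{enumerate}
Consequently, every $f\in\mathcal{M}$ that is killed by $\mathfrak{n}^+$ and does not depend on $x_1$ is singular.
\end{lemma}

\begin{proof}
A set of four basis letters contains no pair $\{x_k,\partial_k\}$, one such pair, or two. The weights are accordingly $\pm\varepsilon_1\pm\varepsilon_2\pm\varepsilon_3\pm\varepsilon_4$, or $\pm\varepsilon_i\pm\varepsilon_j$ with $i<j$, or $0$. For the first kind the sign of $\nu(\chi)$ is the sign at $\varepsilon_1$, because $\nu_1>\nu_2+\nu_3+\nu_4$. For the second kind it is the sign at $\varepsilon_i$, because $\nu_i>\nu_j>0$. This gives the two cases, and (a) follows. In case (b) let $\{i,j,k'\}=\{2,3,4\}$. Then $\Lambda_\chi$ is spanned by $\det(\partial_i,u,x_k,\partial_k)$ for $k=1$ and $k=k'$. In \eqref{eq:contract} with the letters $\partial_i,u$ the terms $k=i$ and $k=j$ vanish because a letter is repeated, so these two determinants add up to zero in $\mathcal{A}$. For the last claim, all determinants in (a) and (b) contain $\partial_1$; write its entry as the rightmost factor and apply Lemma~\ref{lem:reduce}.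
\end{proof}

\section{Calculus of Gram determinants}\label{sec:gram}

A function killed by the operators $x_j\cdot\partial_i$ with $i<j$ is unchanged when multiples of later vectors are added to $x_i$. The $\mathrm{SO}_4$-invariant polynomials with this property that come to mind are $\det(x_1,\dots,x_4)$ and the Gram determinants $Q_r$ of the last $r$ vectors:
\[
Q_1=x_4\cdot x_4,\qquad Q_2=\det(x_i\cdot x_j)_{i,j\in\{3,4\}},\qquad Q_3=\det(x_i\cdot x_j)_{i,j\in\{2,3,4\}}.
\]
We look for singular vectors among products of their powers and logarithms, and need the action of the Laplacians $\Delta_{ij}$. Choose $\Omega$ so that $Q_1,Q_2,Q_3$ do not vanish on it, and fix branches of their logarithms.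

\begin{lemma}\label{lem:gram}
Fix $r\in\{1,2,3\}$, let $i,j$ range over $\{5-r,\dots,4\}$, let $Q=Q_r$, let $(x^j)$ be the basis of the span of the $x_j$ with $x^i\cdot x_j=\delta_{ij}$, and let $\Pi$ be the orthogonal projection onto the orthogonal complement of this span. Then
\begin{align}
\partial_{ic}\log Q&=2x^i_c,\qquad\partial_{ic}x^j_d=-x^j_cx^i_d+(x^i\cdot x^j)\Pi_{cd},\qquad\partial_i\cdot x^j=(3-r)\,x^i\cdot x^j,\label{eq:var}\\
x_j\cdot\partial_i\log Q&=2\delta_{ij},\qquad\Delta_{ij}\log Q=2(3-r)\,x^i\cdot x^j,\label{eq:log}\\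
\Delta_{ij}Q^s&=2s(2s+3-r)(x^i\cdot x^j)\,Q^s.\label{eq:power}
\end{align}
\end{lemma}

\begin{proof}
Let $(G^{kl})$ be the inverse of the Gram matrix $(x_k\cdot x_l)$. Then $x^k=\sum_lG^{kl}x_l$ and $G^{kl}=x^k\cdot x^l$. Let $\delta$ denote the derivative in the direction $\delta x_i=\eta$, with the other vectors fixed. Then $\delta\log Q=\sum_{k,l}G^{kl}\delta(x_k\cdot x_l)=2\sum_lG^{il}x_l\cdot\eta=2x^i\cdot\eta$. Differentiating $x^j\cdot x_k=\delta_{jk}$ gives $\delta x^j\cdot x_k=-\delta_{ik}\,x^j\cdot\eta$, so the component of $\delta x^j$ in the span is $-(x^j\cdot\eta)x^i$. Applying $\Pi$ to $\delta x^j=\sum_l(\delta G^{jl})x_l+G^{ji}\eta$ gives the normal component $G^{ji}\Pi\eta$. Taking for $\eta$ the basis vector $u_c$ gives the second formula, and summing over $c=d$ gives the third, as $\operatorname{tr}\Pi=4-r$. The formulas \eqref{eq:log} follow from $\partial_j\log Q=2x^j$, and \eqref{eq:power} from $\Delta_{ij}Q^s=\partial_i\cdot(2s\,x^jQ^s)=2s\big((3-r)+2s\big)(x^i\cdot x^j)Q^s$.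
\end{proof}

So $Q_1^{-1}$ and $Q_2^{-1/2}$ are killed by all the Laplacians. For $r=3$ the root $s=0$ of \eqref{eq:power} is double, as in Example~\ref{ex:plane}, and $\log Q_3$ is killed by all the Laplacians. For $r=1$ the dual vector is $x_4/Q_1$, so
\begin{equation}\label{eq:Q1}
\partial_4\log Q_1=2x_4/Q_1,\qquad\Delta_{44}\log Q_1=4/Q_1,\qquad\partial_4Q_1^{-1}=-2x_4/Q_1^2.
\end{equation}

From now on $x^2,x^3,x^4$ is the dual basis for $r=3$. Define the vector $N$, polynomial in $x_2,x_3,x_4$, by $\det(a,x_2,x_3,x_4)=a\cdot N$ for $a\in\mathbb{C}^4$. Then $N\cdot x_j=0$ for $j\ge2$. The square of a determinant is the Gram determinant, so $(N\cdot N)^2=\det(N,x_2,x_3,x_4)^2=(N\cdot N)Q_3$. As $N\cdot N$ is a nonzero polynomial, $N\cdot N=Q_3$. Put $Y=N/Q_3$, so that $N\cdot Y=1$ and $Y\cdot Y=1/Q_3$.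

\begin{lemma}\label{lem:Y}
For $i,j\in\{2,3,4\}$ we have $\partial_{ic}Y_b=-(x^i_bY_c+Y_bx^i_c)$, which is symmetric in $b,c$. Moreover
\[
\partial_i\cdot Y=0,\qquad(x_j\cdot\partial_i)Y=-\delta_{ij}Y,\qquad\Delta_{ij}Y=0.
\]
\end{lemma}

\begin{proof}
With $\delta$ as above, $Y\cdot x_k=0$ gives $\delta Y\cdot x_k=-\delta_{ik}\,Y\cdot\eta$, and $Y\cdot Y=Q_3^{-1}$ gives $Y\cdot\delta Y=-(x^i\cdot\eta)\,Y\cdot Y$. The vectors $x_2,x_3,x_4,Y$ form a basis of $\mathbb{C}^4$, so $\delta Y=-(Y\cdot\eta)x^i-(x^i\cdot\eta)Y$, which is the first formula. The next two follow from $x^i\cdot Y=0$, $x_j\cdot Y=0$ and $x^i\cdot x_j=\delta_{ij}$. Finally $-\Delta_{ij}Y_b=\sum_c\partial_{jc}(x^i_bY_c)+\sum_c\partial_{jc}(Y_bx^i_c)$. Since $\partial_j\cdot Y=0$, the first sum is $(Y\cdot\partial_j)x^i_b$, which by \eqref{eq:var} and $\Pi Y=Y$ equals $(x^i\cdot x^j)Y_b$. Since $\partial_j\cdot x^i=0$ for $r=3$, the second sum is $(x^i\cdot\partial_j)Y_b=-(x^i\cdot x^j)Y_b$. The two cancel.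
\end{proof}

\section{Four thick singular vectors}\label{sec:thick}

Consider the functions in the table below. They are built from dot products and from $x_1\cdot N=\det(x_1,\dots,x_4)$, so they lie in $\mathcal{M}$.
\begin{center}
\begin{tabular}{c|c|c|c|c}
$k$ & $f_k$ & $f'_k$ & $\lambda^{(k)}$ & $c^{(k)}$\\ \hline
$1$ & $Q_2^{-1/2}$ & $Q_2^{-1/2}\log Q_1$ & $(-2,-2,-1,-1)$ & $(0,0,0,-2)$\\
$2$ & $Q_1^{-1}$ & $Q_1^{-1}(\log Q_3-2\log Q_1)$ & $(-2,-2,-2,0)$ & $(0,-2,-2,2)$\\
$3$ & $1$ & $\log Q_3$ & $(-2,-2,-2,-2)$ & $(0,-2,-2,-2)$\\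
$4$ & $x_1\cdot Y$ & $(x_1\cdot Y)\log Q_1$ & $(-3,-1,-1,-1)$ & $(0,0,0,-2)$
\end{tabular}
\end{center}
The function $f_2'$ arises from $f_3'$ by substituting $x_4/Q_1$ for $x_4$ and multiplying by $Q_1^{-1}$, since $Q_3$ is quadratic in $x_4$.

\begin{lemma}\label{lem:weights}
$(H_i-\lambda^{(k)}_i)f_k=0$ and $(H_i-\lambda^{(k)}_i)f'_k=c^{(k)}_if_k$ for all $i,k$.
\end{lemma}

\begin{proof}
The operator $x_i\cdot\partial_i=-H_i-2$ measures the degree in $x_i$. The degrees in $(x_1,\dots,x_4)$ are $(0,0,-1,-1)$ for $f_1$, $(0,0,0,-2)$ for $f_2$, $(0,0,0,0)$ for $f_3$, and $(1,-1,-1,-1)$ for $f_4$ by Lemma~\ref{lem:Y}. This gives $\lambda^{(k)}$. If $f'_k=f_k\ell_k$, then $(H_i-\lambda_i^{(k)})f'_k=-(x_i\cdot\partial_i\ell_k)f_k$. By \eqref{eq:log}, the values of $x_i\cdot\partial_i$ are $(0,0,0,2)$ on $\log Q_1$ and $(0,2,2,2)$ on $\log Q_3$.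
\end{proof}

\begin{remark}\label{rem:match}
Let $\rho=(4,3,2,1)$ be the half sum of the positive roots. The vectors $2(\lambda^{(k)}+\rho)$ for $k=1,2,3,4$ are
\[
(4,2,2,0),\qquad(4,2,0,2),\qquad(4,2,0,-2),\qquad(2,4,2,0).
\]
All four are words of Lemma~\ref{lem:fixed}. For $k=1,2,4$ they are the words of the three components of positive dimension, while for $k=3$ the piece is a pair of points. So $\log Q_3$ is the unexpected vector. The other three are needed all the same: the isomorphism in Theorem~\ref{thm:A} is arbitrary and need not respect these labels, so we must exceed the total count. This coincidence is not used in the proofs.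
\end{remark}

\begin{lemma}\label{lem:n}
$\mathfrak{n}^+f'_k=0$ for $k=1,2,3,4$.
\end{lemma}

\begin{proof}
Operators that contain $\partial_i$ kill functions independent of $x_i$; we use this without comment.

\emph{$k=3$.} This is \eqref{eq:log} with $r=3$.

\emph{$k=1,4$.} We first show: if $\mathfrak{n}^+f=0$ and $x_4\cdot\partial_4f=-f$, then $\mathfrak{n}^+(f\log Q_1)=0$. The function $\log Q_1$ depends on $x_4$ only, so the operators $x_j\cdot\partial_i$ with $i<j$ and $\Delta_{ij}$ with $i,j\le3$ commute with multiplication by it. By \eqref{eq:Q1}, for $i\le3$,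
\[
\Delta_{i4}(f\log Q_1)=\frac{2}{Q_1}\,x_4\cdot\partial_if=0,\qquad\Delta_{44}(f\log Q_1)=\frac{4}{Q_1}\,x_4\cdot\partial_4f+\frac{4}{Q_1}f=0.
\]
Both $f_1$ and $f_4$ have degree $-1$ in $x_4$. The function $f_1$ is killed by $x_4\cdot\partial_3$ by \eqref{eq:log} and by $\Delta_{33},\Delta_{34},\Delta_{44}$ by \eqref{eq:power}, with $r=2$. For $f_4=x_1\cdot Y$ we have $\partial_1f_4=Y$. Hence, for $j\ge2$, $x_j\cdot\partial_1f_4=x_j\cdot Y=0$ and $\Delta_{1j}f_4=\partial_j\cdot Y=0$, and $\Delta_{11}f_4=0$. The operators $x_j\cdot\partial_i$ with $2\le i<j$ and $\Delta_{ij}$ with $i,j\ge2$ kill $Y$ by Lemma~\ref{lem:Y}.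

\emph{$k=2$.} The vector fields $x_j\cdot\partial_i$ with $i<j$ kill $\log Q_3$ and all functions of $Q_1$. For $i\in\{2,3\}$ we have $\partial_if'_2=Q_1^{-1}\partial_i\log Q_3$. So $\Delta_{ij}f_2'=Q_1^{-1}\Delta_{ij}\log Q_3=0$ for $j\in\{2,3\}$, and
\[
\Delta_{i4}f'_2=-2Q_1^{-2}\,x_4\cdot\partial_i\log Q_3+Q_1^{-1}\Delta_{i4}\log Q_3=0.
\]
Finally, $\Delta_{44}Q_1^{-1}=0$ and $\Delta_{44}\log Q_3=0$ give
\begin{align*}
\Delta_{44}(Q_1^{-1}\log Q_3)&=2\,(-2Q_1^{-2}x_4)\cdot(2x^4)=-8Q_1^{-2},\\
\Delta_{44}(Q_1^{-1}\log Q_1)&=2\,(-2Q_1^{-2}x_4)\cdot(2Q_1^{-1}x_4)+4Q_1^{-2}=-4Q_1^{-2},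
\end{align*}
so $\Delta_{44}f'_2=-8Q_1^{-2}+8Q_1^{-2}=0$.
\end{proof}

The functions $f_1',f_2',f_3'$ do not depend on $x_1$, so they are singular for $\nu\in\mathcal{K}$ by Lemma~\ref{lem:cone}. The function $f_4'$ is not singular in $\mathcal{M}$. Indeed
\[
d^-=\det(\partial_1,x_2,x_3,x_4)=N\cdot\partial_1
\]
has weight $\varepsilon_1-\varepsilon_2-\varepsilon_3-\varepsilon_4$, hence positive degree, and $d^-f'_4=(N\cdot Y)\log Q_1=\log Q_1$. The remedy is to divide by a submodule that contains $\log Q_1$ but not $f_4$. What distinguishes the two is the pole of $f_4$ along $Q_3=0$. Put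
\[
\mathcal{S}=\mathbb{C}[V][Q_1^{-1}]+\mathbb{C}[V][Q_1^{-1}]\log Q_1\subset\mathcal{O}(\Omega).
\]
This subspace is stable under $\mathcal{D}$, so $\mathcal{S}\cap\mathcal{M}$ is an $\mathcal{A}$-submodule of $\mathcal{M}$.

\begin{lemma}\label{lem:four}
Let $\nu\in\mathcal{K}$. Then $\mathcal{A}^if'_4\subset\mathcal{S}$ for all $i>0$, and $f_4\notin\mathcal{S}$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:reduce} and~\ref{lem:n} the first claim follows once $\Lambda_\chi f_4'\subset\mathcal{S}$ for the weights in Lemma~\ref{lem:cone}.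

\emph{Weights of type (b).} Here $i\in\{2,3\}$, so $\partial_{ic}\partial_{1b}f'_4=\partial_{ic}(Y_b\log Q_1)=(\partial_{ic}Y_b)\log Q_1$ is symmetric in $b,c$ by Lemma~\ref{lem:Y}. Reordering the factors,
\[
\det(x_1,\partial_1,\partial_i,u)f'_4=\sum_{a,d}x_{1a}u_d\sum_{b,c}\epsilon_{abcd}\,\partial_{ic}\partial_{1b}f'_4=0.
\]

\emph{Weights of type (a).} Let $\mathbb{C}^6=\langle x_k,\partial_k:k\ge2\rangle$ and let $\mathfrak{sp}_6\subset\mathfrak{sp}_8$ be the corresponding subalgebra, which kills the letter $\partial_1$. The determinants in question lie in the image of the $\mathfrak{sp}_6$-equivariant map $w\mapsto\det(\partial_1,w)$ from $\Lambda^3\mathbb{C}^6$ to $\mathcal{A}$. Recall that $\Lambda^3\mathbb{C}^6=\Lambda^3_0\oplus\omega_6\wedge\mathbb{C}^6$, where $\omega_6=\sum_{k\ge2}x_k\wedge\partial_k$ and $\Lambda^3_0$ is irreducible. The element $\omega_6\wedge u$ maps to $\sum_{k\ge2}\det(\partial_1,u,x_k,\partial_k)$. This is zero in $\mathcal{A}$ by \eqref{eq:contract}, since the missing term $\det(\partial_1,u,x_1,\partial_1)$ vanishes. The weight $-\varepsilon_2-\varepsilon_3-\varepsilon_4$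 is the lowest weight of $\Lambda^3\mathbb{C}^6$, it has multiplicity one, and it is not a weight of $\mathbb{C}^6$. So $x_2\wedge x_3\wedge x_4$ is the lowest weight vector of $\Lambda^3_0$ and generates it under $U(\mathfrak{n}^+\cap\mathfrak{sp}_6)$. Its image is $d^-$. Therefore the image of $\Lambda^3\mathbb{C}^6$ is spanned by iterated commutators $[\xi_1,[\xi_2,\dots[\xi_m,d^-]\dots]]$ with $\xi_l\in\mathfrak{n}^+$ and $m\ge0$. Expand such a commutator and apply it to $f'_4$. Terms with some $\xi_l$ on the far right vanish, and what remains is $\xi_1\cdots\xi_md^-f'_4=\xi_1\cdots\xi_m\log Q_1\in\mathcal{S}$.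

\emph{$f_4\notin\mathcal{S}$.} Suppose $f_4=a+b\log Q_1$ on $\Omega$ with $a,b\in\mathbb{C}[V][Q_1^{-1}]$. Continue this identity analytically along the loops $\theta\mapsto e^{\sqrt{-1}\theta}x$, $0\le\theta\le2\pi$, on which the homogeneous polynomials $Q_1$ and $Q_3$ do not vanish. The rational functions $f_4,a,b$ return to themselves, and $\log Q_1$ becomes $\log Q_1+4\pi\sqrt{-1}$. So $b=0$, and $Q_1^m\,(x_1\cdot N)=Q_3P$ for some $m\ge0$ and some polynomial $P$. Take $x_4=u_1$, $x_3=u_2$, $x_2=u_3+\sqrt{-1}\,u_4$. The Gram matrix of $x_2,x_3,x_4$ is $\operatorname{diag}(0,1,1)$, so $Q_1=1$ and $Q_3=0$, while $N\ne0$ because the three vectors are linearly independent. Choosing $x_1$ with $x_1\cdot N\ne0$ gives a contradiction.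
\end{proof}

\begin{proposition}\label{prop:thick}
For $\nu\in\mathcal{K}$, the vectors $f'_1,f'_2,f'_3\in\mathcal{M}$ and the class of $f'_4$ in $\mathcal{M}/(\mathcal{S}\cap\mathcal{M})$ are thick singular vectors of the pairwise distinct weights $\lambda^{(1)},\dots,\lambda^{(4)}$.
\end{proposition}

\begin{proof}
They are singular by Lemmas~\ref{lem:cone}, \ref{lem:n} and~\ref{lem:four}. They are thick by Lemma~\ref{lem:weights}, since $c^{(k)}\ne0$, the functions $f_1,f_2,f_3$ are nonzero, and the class of $f_4$ is nonzero by Lemma~\ref{lem:four}.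
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose that the two algebras are isomorphic over $\mathbb{C}[\hbar^{\pm1}]$. Setting $\hbar=1$ and using \eqref{eq:spec}, \eqref{eq:left} and Proposition~\ref{prop:model}, we get $\mathcal{C}_\nu(\mathcal{A})\simeq H^*(F)^{A''}$. By Proposition~\ref{prop:left} this algebra is finite-dimensional and commutative with at most three non-reduced local factors. By Lemma~\ref{lem:count} and Proposition~\ref{prop:thick} it has at least four. This is a contradiction.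
\end{proof}

\begin{remark}
The same argument applies to $G=\mathrm{PSp}_8$, $G^\vee=\mathrm{Spin}_9$. The spaces $\mathcal{B}_{e^\vee}$ and $F$ are the same, Proposition~\ref{prop:left} holds for any subgroup of the component group, and the proof of Lemma~\ref{lem:Abar} involves only the orbit and the Weyl group. Since $-z_0=z_0\cdot(-1)$ with $-1\in\mathrm{SO}_4$, we have $-1\in\Gamma^\circ$. So $\mathrm{Sp}_8/\Gamma^\circ$ is $\mathrm{PSp}_8$-equivariant and $\pi_0(\Gamma/\{\pm1\})$ is still $\mathbb{Z}/2$. The cocharacters of $\mathrm{Sp}_8$ in $\mathcal{K}$ are also cocharacters of $\mathrm{PSp}_8$.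
\end{remark}

For Theorem~\ref{thm:B} we look at the two generators whose degrees change sign on the wall: $d^-$ and
\[
d^+=\det(x_1,\partial_2,\partial_3,\partial_4),
\]
of weight $-\varepsilon_1+\varepsilon_2+\varepsilon_3+\varepsilon_4$. This determinant does not contain $\partial_1$, so the argument of Lemma~\ref{lem:cone} breaks down when it has positive degree. The following computation shows that $\log Q_3$ then ceases to be singular.

\begin{lemma}\label{lem:dplus}
$d^+\log Q_3=4f_4$ and $d^-f_4=1$.
\end{lemma}

\begin{proof}
By \eqref{eq:var}, $\partial_{4d}\log Q_3=2x^4_d$, and $\partial_{ic}x^j_d$ equals $-x^j_cx^i_d$ plus a term symmetric in $c,d$, which disappears upon contraction with $\epsilon$. Hence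
\begin{align*}
d^+\log Q_3&=2\sum\epsilon_{abcd}\,x_{1a}\,\partial_{2b}\partial_{3c}x^4_d=-2\sum\epsilon_{abcd}\,x_{1a}\,\partial_{2b}(x^4_cx^3_d)\\
&=2\sum\epsilon_{abcd}\,x_{1a}\big(x^4_bx^2_cx^3_d+x^3_bx^4_cx^2_d\big)\\
&=2\det(x_1,x^4,x^2,x^3)+2\det(x_1,x^3,x^4,x^2)=4\det(x_1,x^2,x^3,x^4),
\end{align*}
the last two permutations being cyclic of length three. The dual basis is obtained from $x_2,x_3,x_4$ by the inverse Gram matrix, of determinant $Q_3^{-1}$, so $\det(x_1,x^2,x^3,x^4)=(x_1\cdot N)/Q_3=f_4$. Finally $d^-f_4=N\cdot Y=1$.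
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The product $d^-d^+$ is $\mathrm{O}_4$-invariant and has weight $0$. By Lemma~\ref{lem:gen} it equals $\varphi(P)$ for some $P\in U(\mathfrak{g})$, and we may replace $P$ by its component of weight $0$. By the PBW theorem $P=p+P'$ with $p\in S(\mathfrak{h})$ and $P'\in U(\mathfrak{g})\mathfrak{n}^+$ of weight $0$. We show that $p\in J_{\nu^\circ}$ and $p\notin J_\nu$.

For the grading by $\nu^\circ$, the element $d^+$ has degree $i=-\nu^\circ_1+\nu^\circ_2+\nu^\circ_3+\nu^\circ_4>0$ and $d^-$ has degree $-i$, so $d^-d^+$ maps to zero in $\mathcal{C}_{\nu^\circ}(\mathcal{A})$. The element $P'$ is a sum of products $u\xi$ with $\xi$ a root vector for a positive root $\alpha$ and $u$ of weight $-\alpha$. As $\nu^\circ(\alpha)>0$, it also maps to zero. Hence $p\in J_{\nu^\circ}$.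

For the grading by $\nu\in\mathcal{K}$, the vector $f'_3=\log Q_3$ is singular, so $\mathcal{A}^0f'_3$ is a $\mathcal{C}_\nu(\mathcal{A})$-module by Lemma~\ref{lem:singular}. Since $\mathfrak{n}^+f'_3=0$, Lemma~\ref{lem:dplus} gives $p\,f'_3=d^-d^+\log Q_3=4\ne0$. Hence $p\notin J_\nu$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CM} Collingwood and McGovern, Proposition 6.3.7.

\bibitem{HKM} Do Kien Hoang, Vasily Krylov and Dmytro Matvieievskyi, \emph{Around Hikita-Nakajima conjecture for nilpotent orbits and parabolic Slodowy varieties}, arXiv:2410.20512 (2024).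

\bibitem{Los} Losev, \emph{Deformations of symplectic singularities and orbit method for semisimple Lie algebras}, Selecta Math. (2022).

\bibitem{Lus} Lusztig, \emph{Characters of reductive groups over a finite field}.

\bibitem{Nam} Namikawa, \emph{A note on symplectic singularities}.

\end{thebibliography}
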